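# Regulator constants and Brauer relations modulo characteristic $p$

## Theorem A: the left kernel of the regulator constant pairing is trivial

Fix a finite group $G$ and a prime $p$. All $G$-sets are finite. A group $U$ is *$p$-hypo-elementary* if it has a normal $p$-subgroup with cyclic quotient. For such a $U$ put
$$P=O_p(U),\qquad F=\Phi(P),\qquad \bar U=U/F,\qquad V=P/F,\qquad n=|U/P|.$$
Then $V\cong\bigoplus_\lambda E_\lambda^{n_\lambda}$ as an $\mathbb F_p[U/P]$-module, where $E_\lambda$ runs over the simple modules, $q_\lambda=p^{d_\lambda}=|E_\lambda|$, and $\lambda=1$ is the trivial module. Put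
$$N_U=\mathbb Z_p[\bar U],\qquad M_U=\ker\big(N_U\to\mathbb F_p\big)\quad(\text{augmentation mod }p),$$
regarded as $\mathbb Z_p[U]$-lattices by inflation. Let $e_U^G\in\mathbb Q\otimes B(G)$ be the element with mark $1$ at the conjugates of $U$ and mark $0$ at all other subgroups. Finally, $\varphi$ is Euler's function.

**Theorem A.** For every finite group $G$ and every prime $p$, the left kernel of the regulator constant pairing
$$v_p(C_{(-)}(-))\colon \mathrm{BR}_0(G)/\mathrm{BR}_p(G)\times A(\mathbb Z_p[G],\mathrm{sd})\to\mathbb Q$$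
is trivial. More precisely, let $U$ run over representatives of the conjugacy classes of non-cyclic $p$-hypo-elementary subgroups of $G$.

1. The classes of the $e_U^G$ form a basis of $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)$.
2. The matrix $\big(v_pC_{e_{U'}^G}(\mathrm{Ind}_U^GM_U)\big)_{U',U}$ is triangular when the subgroups are ordered by size, with non-zero diagonal entries
$$\kappa(U)=\frac{2\varphi(n)}{n\,p^{\,n_1}}\prod_\lambda(-1)^{n_\lambda}q_\lambda^{\,n_\lambda(n_\lambda-1)/2}.$$

Hence the pairing between $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)$ and the span of the lattices $\mathrm{Ind}_U^GM_U$ is perfect.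

In plain words: two $G$-sets $X,Y$ may have isomorphic permutation modules over $\mathbb Q$ but not over $\mathbb F_p$. The regulator constant attaches to such a pair, and to each suitable $\mathbb Z_p[G]$-lattice $M$, a number $v_pC_{X-Y}(M)$. It is $0$ for every $M$ if the modules are isomorphic over $\mathbb F_p$. Is the converse true, or can a difference over $\mathbb F_p$ be invisible to all lattices? The question whether the left kernel can be non-trivial comes from Alex Torzewski, "Regulator constants of integral representations of finite groups", arXiv:1703.10602 (2017). Theorem A says that nothing is invisible, and it names finitely many lattices that suffice.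

**Corollary.** An element $\theta\in\mathrm{Br}_0(G)$ lies in $\mathrm{Br}_p(G)$ if and only if $v_p(C_\theta(M))=0$ for all rationally self-dual $M$, if and only if $v_p(C_\theta(\mathrm{Ind}_U^GM_U))=0$ for the finitely many $U$ of Theorem A.

The next two sections explain every term.

## Brauer relations, self-dual lattices, regulator constants

The Burnside ring $B(G)$ is the Grothendieck ring of finite $G$-sets. Additively it is free on the transitive sets $G/H$, one for each conjugacy class of subgroups $H$. Write $B(G)_{\mathbb Q}=\mathbb Q\otimes B(G)$.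

**Definition (Brauer relations).** A Brauer relation in characteristic $0$ is an element $X-Y\in B(G)$ with $\mathbb Q[X]\cong\mathbb Q[Y]$ as $\mathbb Q[G]$-modules. A Brauer relation in characteristic $p$ is defined in the same way with $\mathbb F_p[X]\cong\mathbb F_p[Y]$. They form groups $\mathrm{Br}_0(G)$ and $\mathrm{Br}_p(G)$, and we put $\mathrm{BR}_0(G)=\mathbb Q\otimes\mathrm{Br}_0(G)$, $\mathrm{BR}_p(G)=\mathbb Q\otimes\mathrm{Br}_p(G)$.

Example. For $G=S_3$ put
$$\theta=G/1-2\,G/C_2-G/C_3+2\,G/G. \tag{1}$$
The numbers of fixed points of $1,C_2,C_3,S_3$ are $(6,0,0,0)$ on $G/1$, $(3,1,0,0)$ on $G/C_2$, $(2,0,2,0)$ on $G/C_3$ and $(1,1,1,1)$ on $G/G$. So $\theta$ has fixed point numbers $(0,0,0,2)$. The character of a permutation module counts fixed points of elements, so $\theta\in\mathrm{Br}_0(S_3)$.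

**Definition (lattices).** A $\mathbb Z_p[G]$-lattice $M$ is a finitely generated, $\mathbb Z_p$-free $\mathbb Z_p[G]$-module. Write $M_{\mathbb Q}=M\otimes\mathbb Q_p$. The lattice is rationally self-dual if $M_{\mathbb Q}$ is isomorphic to its dual. Let $a(\mathbb Z_p[G],\mathrm{sd})$ be the Grothendieck group of rationally self-dual lattices with respect to direct sum, and $A(\mathbb Z_p[G],\mathrm{sd})=\mathbb Q\otimes a(\mathbb Z_p[G],\mathrm{sd})$.

Every permutation lattice $\mathbb Z_p[X]$ is rationally self-dual. A lattice that is not: $p=5$, $G=C_4$ acting on $\mathbb Z_5$ through a character $\chi$ of order $4$ (there is one since $\mathbb Z_5$ contains a square root of $-1$). Its dual has character $\chi^{-1}\neq\chi$. The lattice $\mathrm{Ind}_U^GM_U$ of Theorem A is rationally self-dual, because it spans $\mathrm{Ind}_U^G\,\mathbb Q_p[U/F]=\mathbb Q_p[G/F]$.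

An isomorphism of $M_{\mathbb Q}$ with its dual is the same thing as a nondegenerate $G$-invariant bilinear pairing $\langle\,,\rangle$ with values in $\mathbb Q_p$. Its restriction to a fixed lattice $M^H$ is still nondegenerate: the idempotent $\frac1{|H|}\sum_{h\in H}h$ is self-adjoint for $\langle\,,\rangle$, so its image $M_{\mathbb Q}^H$ and its kernel are orthogonal and span $M_{\mathbb Q}$.

**Definition (regulator constant).** For $\theta=\sum_Hn_H\,G/H\in\mathrm{Br}_0(G)$ and $M$ rationally self-dual,
$$C_\theta(M)=\prod_H\det\Big(\tfrac1{|H|}\langle\,,\rangle\big|_{M^H}\Big)^{n_H}\in\mathbb Q_p^\times/(\mathbb Z_p^\times)^2,$$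
with determinants computed in $\mathbb Z_p$-bases of the $M^H$.

Example. Let $M=\mathbb Z_p$ with trivial action and $\langle1,1\rangle=1$. The determinant at $H$ is $1/|H|$, so
$$v_pC_\theta(\mathbb Z_p)=-\sum_Hn_H\,v_p|H|.\tag{2}$$
For the relation (1) and $p=3$ this is $-(0-0-1+2)=-1$.

It is convenient to describe the determinants without choosing orbit representatives. For a $G$-set $X$ let $\mathrm{Map}_G(X,M)=\mathrm{Hom}_G(\mathbb Z_p[X],M)$, and put on it the form
$$(f,f')_X=\frac1{|G|}\sum_{x\in X}\langle f(x),f'(x)\rangle .\tag{3}$$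
If $X=G/H$, then $f\mapsto f(H)$ identifies $\mathrm{Map}_G(X,M)$ with $M^H$. Since $f(gH)=g f(H)$, the form becomes $\frac{[G:H]}{|G|}\langle\,,\rangle=\frac1{|H|}\langle\,,\rangle$. This explains the factor $\frac1{|H|}$. Let $D_X(M)=v_p\det(\,,)_X$. It is additive in $X$ under disjoint union, so it extends linearly to $D_\theta(M)$ for $\theta\in B(G)_{\mathbb Q}$, and $v_pC_\theta(M)=D_\theta(M)$. Two basic facts make the pairing of Theorem A meaningful. Both follow from (3).

**Fact 1.** For $\theta\in\mathrm{BR}_0(G)$, $D_\theta(M)$ does not depend on the pairing on $M$.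

*Proof.* By linearity let $\theta=X-Y$ with $\mathbb Q[X]\cong\mathbb Q[Y]$. A second pairing has the form $\langle x,y\rangle'=\langle\phi x,y\rangle$ with $\phi\in\mathrm{Aut}_G(M_{\mathbb Q})$. So $(f,f')'_X=(\phi\circ f,f')_X$, and $D_X$ changes by $v_p$ of the determinant of $f\mapsto\phi\circ f$ on $\mathrm{Hom}_G(\mathbb Q_p[X],M_{\mathbb Q})$. An isomorphism $\mathbb Q_p[X]\cong\mathbb Q_p[Y]$ identifies this space with the one for $Y$, compatibly with $\phi\circ(-)$. So $D_X$ and $D_Y$ change by the same amount. $\square$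

**Fact 2.** $\mathrm{BR}_p(G)\subseteq\mathrm{BR}_0(G)$, and $D_\theta(M)=0$ for $\theta\in\mathrm{BR}_p(G)$.

*Proof.* Let $\mathbb F_p[X]\cong\mathbb F_p[Y]$. The matrix of an isomorphism is constant on the $G$-orbits of $Y\times X$. Lift it orbit by orbit to $\mathbb Z_p$. This gives a $G$-map $\alpha\colon\mathbb Z_p[X]\to\mathbb Z_p[Y]$ whose determinant is a unit, so $\alpha$ is an isomorphism. In particular $\mathbb Q_p[X]\cong\mathbb Q_p[Y]$; the characters agree, so $\mathbb Q[X]\cong\mathbb Q[Y]$. Write $\alpha x=\sum_ya_{yx}y$, and let $\alpha^t\colon\mathbb Z_p[Y]\to\mathbb Z_p[X]$ be the transpose, again a $G$-isomorphism. For $f,f'\in\mathrm{Map}_G(Y,M)$, extended linearly,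
$$\sum_x\langle f(\alpha x),f'(\alpha x)\rangle=\sum_{y,y'}\Big(\sum_xa_{yx}a_{y'x}\Big)\langle f(y),f'(y')\rangle=\sum_{y'}\langle f(\alpha\alpha^ty'),f'(y')\rangle .$$
So $(f\circ\alpha,f'\circ\alpha)_X=(f\circ\alpha\alpha^t,f')_Y$. Both $f\mapsto f\circ\alpha$, from $\mathrm{Map}_G(Y,M)$ to $\mathrm{Map}_G(X,M)$, and $f\mapsto f\circ\alpha\alpha^t$ are isomorphisms of $\mathbb Z_p$-lattices, so their determinants are units. Hence $D_X(M)=D_Y(M)$. $\square$

Additivity in $M$ is clear from orthogonal sums. So we have a bilinear pairing $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)\times A(\mathbb Z_p[G],\mathrm{sd})\to\mathbb Q$, and Theorem A makes sense. Its left kernel is the set of classes that pair to $0$ with every lattice.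

## The structure of $p$-hypo-elementary groups

Let $U$ be $p$-hypo-elementary and $P=O_p(U)$. Then $U/P$ is cyclic, being a quotient of a cyclic group, and $O_p(U/P)=1$. A cyclic group with trivial $O_p$ has order prime to $p$. So $P$ is the normal Sylow $p$-subgroup, and by Schur–Zassenhaus $U=P\rtimes\langle g\rangle$ with $\langle g\rangle$ of order $n$ prime to $p$. Subgroups and quotients of $U$ are again $p$-hypo-elementary, and cyclic groups are $p$-hypo-elementary.

Examples. All $p$-groups are $p$-hypo-elementary. $S_3$ is $3$-hypo-elementary but not $2$-hypo-elementary, since $O_2(S_3)=1$ and $S_3$ is not cyclic. $A_4$ is $2$-hypo-elementary.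

The Frattini subgroup $F=\Phi(P)$ is characteristic in $P$, hence normal in $U$, and $V=P/F$ is elementary abelian. The group $U/P$ acts on $V$ by conjugation. Since $p\nmid n$, $V$ is semisimple (Maschke). The ring $\mathbb F_p[U/P]$ is commutative, so a simple module $E_\lambda$ is a quotient of it by a maximal ideal. Thus the image of $\mathbb F_p[U/P]$ in $\mathrm{End}_{\mathbb{F}_p}(E_\lambda)$ is a field $\mathbb F_{q_\lambda}$, and $E_\lambda$ is one-dimensional over it.

Examples of the data:

- $U=C_p\times C_p$: $n=1$, $F=1$, $n_1=2$.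
- $U=D_{2p}$ of order $2p$, $p$ odd: $n=2$, $F=1$, $n_{\mathrm{sgn}}=1$, $n_1=0$.
- $U=A_4$, $p=2$: $n=3$, $F=1$, and $V$ is one copy of $E_\lambda=\mathbb F_4$, so $q_\lambda=4$, $d_\lambda=2$, $n_1=0$.
- $U=C_4\times C_2$, $p=2$: $F\cong C_2$, $\bar U\cong C_2\times C_2$, $n_1=2$.

The second main result says what happens if we allow only permutation lattices.

**Theorem B.** Let $r(U)=\#\{\lambda\neq1:n_\lambda\ge1\}+[\,n_1\ge2\,]$, where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. The left kernel of the pairing of $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)$ with permutation lattices only has as basis the classes of the $e_U^G$ with $U$ $p$-hypo-elementary and $r(U)\ge2$, up to conjugacy.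

For example, this kernel is non-zero for $G=C_p\times C_p\times D_{2p}$, $p$ odd, so non-permutation lattices are really needed in Theorem A. It is zero if the Sylow $p$-subgroups of $G$ are cyclic.

## Marks, Conlon's theorem, and a basis of $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)$

**Definition (marks).** For $H\le G$ let $m_H(X)=|X^H|$, extended linearly to $B(G)_{\mathbb Q}$.

The mark depends only on the conjugacy class of $H$. We have $m_H(G/K)\ne0$ only if $H$ is conjugate to a subgroup of $K$, and $m_H(G/H)=|N_G(H)/H|\neq0$. So the table of marks is triangular, and the marks give an isomorphism from $B(G)_{\mathbb Q}$ to the product of copies of $\mathbb Q$ over conjugacy classes of subgroups (Burnside). Hence $e_U^G$ exists and is unique. Put $e_U=e_U^U\in B(U)_{\mathbb Q}$. For instance, the element (1) is $2e_{S_3}$.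

**Characteristic $0$.** The character of $\mathbb Q[X]$ at $g$ is $m_{\langle g\rangle}(X)$. So $\mathrm{BR}_0(G)$ is the set of elements whose marks vanish at all cyclic subgroups.

**Characteristic $p$ (Conlon's theorem).** $\mathbb F_p[X]\cong\mathbb F_p[Y]$ if and only if $m_H(X)=m_H(Y)$ for all $p$-hypo-elementary $H\le G$.

We recall the tools. Let $k=\overline{\mathbb F}_p$. A $p$-permutation module is a direct summand of some $k[X]$. For a $p$-subgroup $Q$ the Brauer quotient of $D$ is
$$D(Q)=D^Q\Big/\sum_{R<Q}\mathrm{Tr}_R^Q(D^R),$$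
a $k[N_G(Q)/Q]$-module, additive in $D$. A vertex of an indecomposable $D$ is a minimal subgroup from which $D$ is relatively projective; it is a $p$-group, unique up to conjugacy.

For $D=k[X]$ one gets $k[X](Q)=k[X^Q]$. Indeed $k[X]^Q$ has the $Q$-orbit sums as basis. The sum of a non-trivial orbit $Qx$ is $\mathrm{Tr}_R^Q(x)$ with $R<Q$ the stabilizer of $x$. Conversely, if $R<Q$, the trace $\mathrm{Tr}^Q_R$ of an $R$-orbit sum in a non-trivial $Q$-orbit lies in the span of non-trivial orbit sums, while for $x\in X^Q$ we get $\mathrm{Tr}_R^Q(x)=[Q:R]x=0$. For example, with $Q=G=C_p$ we have $k[C_p](C_p)=0$ and $k(C_p)=k$.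

We use Broué (Proc. AMS 93 (1985), Thm 3.2): for an indecomposable $p$-permutation module $D$, $D(Q)\ne0$ if and only if $Q$ is contained in a vertex of $D$; and $D\mapsto D(Q)$ is a bijection from the isomorphism classes of indecomposable $p$-permutation modules with vertex $Q$ to the isomorphism classes of indecomposable projective $k[N_G(Q)/Q]$-modules.

*Proof of Conlon's theorem.* By Noether–Deuring, $\mathbb F_p[X]\cong\mathbb F_p[Y]$ if and only if $k[X]\cong k[Y]$.

**Step 1: marks are Brauer characters of Brauer quotients.** For a $p$-regular $g\in N_G(Q)$, the Brauer character of $k[X](Q)=k[X^Q]$ at $g$ is the number of fixed points $|(X^Q)^g|=m_{Q\langle g\rangle}(X)$. The group $Q\langle g\rangle$ is $p$-hypo-elementary, and every $p$-hypo-elementary subgroup has this form. So if $k[X]\cong k[Y]$, the marks agree at all $p$-hypo-elementary subgroups.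

**Step 2: the converse, by removing common summands.** Assume the marks agree. By Krull–Schmidt write $k[X]=Z\oplus A$, $k[Y]=Z\oplus B$ with no common indecomposable summand of $A$ and $B$. By Step 1 and additivity, $A(Q)$ and $B(Q)$ have equal Brauer characters for every $p$-subgroup $Q$. Suppose $A\oplus B\neq0$, and let $Q$ be a vertex of maximal order among its indecomposable summands. By maximality, a summand $D$ has $D(Q)\ne0$ only if $Q$ is a vertex of $D$, and then $D(Q)$ is indecomposable projective over $k[N_G(Q)/Q]$. So $A(Q)$ and $B(Q)$ are projective, not both zero, with equal Brauer characters, hence with the same composition factors. The Cartan matrix of $k[N_G(Q)/Q]$ is non-singular, so a projective module is determined by its composition factors, and $A(Q)\cong B(Q)\neq0$. By Krull–Schmidt there are summands $D$ of $A$ and $D'$ of $B$ with vertex $Q$ and $D(Q)\cong D'(Q)$. By the bijection $D\cong D'$, a contradiction. So $A=B=0$. $\square$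

**Consequences.** Clearing denominators, $\mathrm{BR}_p(G)$ is the set of elements of $B(G)_{\mathbb Q}$ whose marks vanish at all $p$-hypo-elementary subgroups. Also
$$\mathrm{Br}_0(G)\cap\mathrm{BR}_p(G)=\mathrm{Br}_p(G):\tag{4}$$
an element $X-Y$ of the left side has vanishing marks at $p$-hypo-elementary subgroups, so $\mathbb F_p[X]\cong\mathbb F_p[Y]$; the other inclusion is Fact 2.

*Proof of Theorem A(1).* $\mathrm{BR}_0(G)$ has as basis the $e_U^G$ with $U$ non-cyclic, and $\mathrm{BR}_p(G)$ the $e_U^G$ with $U$ not $p$-hypo-elementary (up to conjugacy). Cyclic groups are $p$-hypo-elementary, so the second basis is part of the first. The quotient has as basis the classes of the $e_U^G$ with $U$ non-cyclic and $p$-hypo-elementary. $\square$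

## Small groups by hand

If $p\nmid|G|$, or if $G$ is cyclic, every $p$-hypo-elementary subgroup is cyclic and $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)=0$. If $G$ is a $p$-group, $\mathrm{BR}_p(G)=0$.

For $G=S_3$ the only non-cyclic subgroup is $S_3$. If $p=2$ it is not $p$-hypo-elementary and the quotient is $0$. If $p=3$ the quotient is one-dimensional, spanned by $\theta=2e_{S_3}$, and we computed $v_3C_\theta(\mathbb Z_3)=-1\ne0$. The left kernel is trivial.

For $G=C_p\times C_p$ let $C$ run over the $p+1$ subgroups of order $p$ and put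
$$\theta=G/1-\sum_CG/C+p\,G/G .$$
Its marks are $p^2-(p+1)p+p=0$ at $1$, then $-p+p=0$ at each $C$, and $p$ at $G$. So $\theta=p\,e_G$ spans $\mathrm{BR}_0(G)$. By (2), $v_pC_\theta(\mathbb Z_p)=-(-(p+1)+2p)=1-p\neq0$. Again the left kernel is trivial.

In these cases the trivial lattice $\mathbb Z_p$ is enough. It is natural to hope that it, together with lattices induced from it, is always enough.

## Induction, inflation and sublattices of finite index

We need three rules, to move between groups and between lattices.

**Lemma 1 (induction).** Let $H\le G$.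

(a) If $\theta\in\mathrm{BR}_0(G)$ and $M$ is a rationally self-dual $\mathbb Z_p[H]$-lattice, then $v_pC_\theta(\mathrm{Ind}_H^GM)=v_pC_{\mathrm{Res}_H\theta}(M)$.

(b) If $\theta\in\mathrm{BR}_0(H)$ and $M$ is a rationally self-dual $\mathbb Z_p[G]$-lattice, then $v_pC_{\mathrm{Ind}_H^G\theta}(M)=v_pC_\theta(\mathrm{Res}_HM)$.

*Proof.* (a) Give $\mathrm{Ind}_H^GM=\bigoplus_{g\in G/H}gM$ the pairing for which the summands are orthogonal and $\langle gm,gm'\rangle=\langle m,m'\rangle$. It is nondegenerate and $G$-invariant. For a $G$-set $X$ there is a bijection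
$$\mathrm{Map}_H(X,M)\to\mathrm{Map}_G(X,\mathrm{Ind}_H^GM),\qquad f_0\mapsto f,\quad f(x)=\sum_{g\in G/H}g\,f_0(g^{-1}x).$$
The terms do not depend on the representatives $g$, because $gh\,f_0(h^{-1}g^{-1}x)=g\,f_0(g^{-1}x)$. The map $f$ is $G$-equivariant, because $f(ux)=u\sum_g(u^{-1}g)f_0((u^{-1}g)^{-1}x)=u f(x)$. The inverse sends $f$ to its component in the summand $M$ of $g=1$: if $f_0$ is this component of a $G$-map $f$, the $gM$-component of $f(x)=gf(g^{-1}x)$ is $g f_0(g^{-1}x)$. Now
$$\frac1{|G|}\sum_{x\in X}\langle f(x),f'(x)\rangle=\frac1{|G|}\sum_{g\in G/H}\ \sum_{x\in X}\langle f_0(g^{-1}x),f_0'(g^{-1}x)\rangle=\frac1{|H|}\sum_{x\in X}\langle f_0(x),f_0'(x)\rangle ,$$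
since $x\mapsto g^{-1}x$ permutes $X$ and there are $[G:H]$ values of $g$. So $D_X(\mathrm{Ind}_H^GM)=D_{\mathrm{Res}_HX}(M)$, and (a) follows by linearity.

(b) We have $\mathrm{Ind}_H^G(H/K)=G/K$, and $M^K$ with the form $\frac1{|K|}\langle\,,\rangle$ is the same for $G$ and for $H$. $\square$

**Lemma 2 (inflation).** If $F\trianglelefteq U$, $\theta\in\mathrm{BR}_0(U/F)$ and $M$ is a rationally self-dual $\mathbb Z_p[U/F]$-lattice, then $v_pC_{\mathrm{Inf}\,\theta}(\mathrm{Inf}\,M)=v_pC_\theta(M)$.

*Proof.* For a $U/F$-set $X$, $\mathrm{Map}_U(\mathrm{Inf}\,X,\mathrm{Inf}\,M)=\mathrm{Map}_{U/F}(X,M)$, and by (3) the form on the left made from $\langle\,,\rangle$ is the form on the right made from $\frac1{|F|}\langle\,,\rangle$. By Fact 1 the rescaling does not matter for relations. $\square$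

**Lemma 3 (finite index).** If $M\subset N$ has finite index, with $N$ rationally self-dual, and $\theta=\sum_Hn_H\,G/H\in\mathrm{BR}_0(G)$, then
$$v_pC_\theta(M)=v_pC_\theta(N)+2\sum_Hn_H\,v_p[N^H:M^H].$$

*Proof.* Use the same pairing on both. Passing from a basis of $N^H$ to one of $M^H$ multiplies the determinant by the square of the determinant of the base change, whose valuation is $v_p[N^H:M^H]$. $\square$

## Reduction to the idempotent $e_U$ and to the Frattini quotient

**Step 1: only $e_U$ on $U$ itself matters.** Let $\theta\in\mathrm{BR}_0(G)\setminus\mathrm{BR}_p(G)$. Some $p$-hypo-elementary subgroup has non-zero mark on $\theta$. Let $U$ be one of minimal order and $m=m_U(\theta)\neq0$. As $\theta\in\mathrm{BR}_0(G)$, $U$ is not cyclic. Proper subgroups of $U$ are $p$-hypo-elementary and smaller, so $\theta$ has mark $0$ there. Hence $\mathrm{Res}_U\theta=m\,e_U$, and by Lemma 1(a), for every rationally self-dual $\mathbb Z_p[U]$-lattice $M$,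
$$v_pC_\theta(\mathrm{Ind}_U^GM)=m\cdot v_pC_{e_U}(M).\tag{5}$$
So it suffices to find, for each non-cyclic $p$-hypo-elementary $U$, one lattice $M$ with $v_pC_{e_U}(M)\neq0$.

**Step 2: write $e_U$ in terms of the $U/K$.** This turns regulator constants of $e_U$ into sums over subgroups. Let $\mu$ be the Möbius function of the subgroup lattice of $U$, so $\sum_{L\le K\le U}\mu(K,U)=[L=U]$. Then
$$e_U=\frac1{|U|}\sum_{K\le U}|K|\,\mu(K,U)\,U/K.\tag{6}$$
Indeed $L$ fixes $gK$ if and only if $g^{-1}Lg\le K$, so $|K|\,m_L(U/K)=\#\{g\in U:g^{-1}Lg\le K\}$. The mark at $L$ of $\sum_K|K|\mu(K,U)\,U/K$ is therefore $\sum_{g\in U}\sum_{K\ge g^{-1}Lg}\mu(K,U)=|U|\cdot[L=U]$.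

**Step 3: pass from $U$ to $\bar U$.** This makes the normal Sylow $p$-subgroup elementary abelian.

**Lemma 4.** If $L\le U$ and $LF=U$, then $L=U$. Consequently $\mathrm{Inf}\,e_{\bar U}=e_U$, and $\bar U$ is cyclic if and only if $U$ is.

*Proof.* If $LF=U$, then $P=P\cap LF=(P\cap L)F$ by Dedekind's law, as $F\le P$. Elements of $F=\Phi(P)$ are non-generators of $P$, so $P\cap L=P$. Thus $F\le P\le L$ and $L=LF=U$. The mark of $\mathrm{Inf}\,e_{\bar U}$ at $L$ is the mark of $e_{\bar U}$ at $LF/F$, which is $[LF=U]=[L=U]$. If $\bar U$ is cyclic, then $U=\langle g\rangle F$ for some $g$, so $U=\langle g\rangle$. $\square$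

By Lemmas 2 and 4, for $U$ non-cyclic and $M$ a rationally self-dual $\mathbb Z_p[\bar U]$-lattice,
$$v_pC_{e_U}(\mathrm{Inf}\,M)=v_pC_{e_{\bar U}}(M).\tag{7}$$
Here $e_U\in\mathrm{BR}_0(U)$ and $e_{\bar U}\in\mathrm{BR}_0(\bar U)$, because $U$ and $\bar U$ are not cyclic.

## The trivial lattice and a polynomial $A_U(z)$

The first lattice to try is $M=\mathbb Z_p$. By (7), (6) and (2),
$$v_pC_{e_U}(\mathbb Z_p)=-\frac1{|\bar U|}\sum_{K\le\bar U}|K|\,\mu(K,\bar U)\,v_p|K|=-\frac{A_U'(1)}{|\bar U|},\qquad A_U(z):=\sum_{K\le\bar U}|K|\,\mu(K,\bar U)\,z^{v_p|K|}.\tag{8}$$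
So we want to know the polynomial $A_U$.

**Lemma 5.** Let $U$ be $p$-hypo-elementary. Then
$$A_U(z)=\varphi(n)\,\frac{|V|}{p^{n_1}}\ \prod_{i=0}^{n_1-1}(pz-p^i)\ \prod_{\lambda\ne1}\ \prod_{i=0}^{n_\lambda-1}\big(z^{d_\lambda}-q_\lambda^{\,i}\big).$$

*Proof.* Both sides are polynomials, so it suffices to take $z=p^t$ for all integers $t\ge0$.

**Step 1: $A_U(p^t)$ counts generating tuples.** Since $V$ is the normal Sylow $p$-subgroup of $\bar U$, $p^{v_p|K|}=|K\cap V|$. So $|K|\,p^{t\,v_p|K|}=|K||K\cap V|^t$ is the number of $(x,y)\in\bar U\times V^t$ with $\langle x,y_1,\dots,y_t\rangle\le K$. Möbius inversion shows that $A_U(p^t)=\sum_K\mu(K,\bar U)|K||K\cap V|^t$ is the number of $(x,y)\in\bar U\times V^t$ with $\langle x,y_1,\dots,y_t\rangle=\bar U$.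

**Step 2: normalize $x$.** The aim is to describe the subgroup generated by $x$ and $y$. Let $C\cong U/P$ be a complement to $V$ in $\bar U$ (Schur–Zassenhaus). As all $y_j\in V$, the image of $x$ in $\bar U/V\cong C$ must be a generator; there are $\varphi(n)$ choices. Let $c\in C$ be this generator and $x=vc$ with $v\in V$. Write $V$ additively. Since $V$ is semisimple, $V=V^C\oplus[V,C]$, where $[V,C]$ is the sum of the non-trivial isotypic parts. The kernel of $1-c$ on $V$ is $V^C$, so $1-c$ is bijective on $[V,C]$. Write $v=v_0+v_1$ with $v_0\in V^C$ and $v_1=(1-c)w$, $w\in[V,C]$. Then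
$$c':=v_1c=w\,(cw^{-1}c^{-1})\,c=wcw^{-1}.$$
So $c'$ has order $n$, acts on $V$ as $c$ does (as $V$ is abelian), and commutes with $v_0$. Now $x=v_0c'$ is a product of commuting elements of coprime orders, so $\langle x\rangle=\langle v_0,c'\rangle$.

**Step 3: the generation condition is linear algebra.** By Step 2, $\langle x,y\rangle=Y\rtimes\langle c'\rangle$, where $Y$ is the $C$-submodule of $V$ generated by $v_0,y_1,\dots,y_t$. This is $\bar U$ if and only if $Y=V$. A submodule of a semisimple module is the sum of its isotypic parts, and the $\lambda$-part of $Y$ is generated by the $\lambda$-components of the generators. Submodules of $E_\lambda^{n_\lambda}\cong\mathbb F_{q_\lambda}^{n_\lambda}$ are exactly the $\mathbb F_{q_\lambda}$-subspaces. So $Y=V$ if and only if for each $\lambda$ the $\lambda$-components of $v_0,y_1,\dots,y_t$ span $\mathbb F_{q_\lambda}^{n_\lambda}$.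

**Step 4: count.** The number of $s$-tuples spanning $\mathbb F_q^m$ is the number of $m\times s$ matrices with linearly independent rows, which is $\prod_{i<m}(q^s-q^i)$.

- There are $\varphi(n)$ choices of $c$.
- The choice of $v_1$ is free: $|[V,C]|=|V|/p^{n_1}$ possibilities.
- For $\lambda\neq1$, $v_0\in V^C$ has zero component, so $s=t$, and $q_\lambda^t=z^{d_\lambda}$.
- For $\lambda=1$ all $s=t+1$ vectors are free, and $p^{t+1}=pz$.

Multiplying gives the formula. $\square$

Checks by hand. For $C_p\times C_p$, $\mu$ is $1$ at the whole group, $-1$ at each of the $p+1$ subgroups of order $p$, and $p$ at $1$, so $A_U(z)=p^2z^2-p(p+1)z+p=(pz-1)(pz-p)$. For $A_4$, $p=2$: $\mu$ is $1$ at $A_4$, $-1$ at the normal subgroup of order $4$ and at each of the four $C_3$, $0$ at each $C_2$, and $4$ at $1$. So $A_U(z)=12z^2-4z^2-12+4=8(z^2-1)$. Both agree with Lemma 5.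

**The order of vanishing at $z=1$.** The factor $z^{d_\lambda}-q_\lambda^i$ vanishes at $1$ only for $i=0$, and the factor $pz-p^i$ only for $i=1$. All these zeros are simple. The first kind occurs once for each $\lambda\neq1$ with $n_\lambda\ge1$, the second if and only if $n_1\ge2$. So
$$A_U\text{ has a zero of order exactly } r(U)\text{ at } z=1.\tag{9}$$
By Step 1 with $t=0$, $A_U(1)$ is the number of $x$ generating $\bar U$. So $r(U)\ge1$ if and only if $\bar U$, equivalently $U$, is non-cyclic.

**Where the trivial lattice fails.** By (8) and (9), $\mathbb Z_p$ detects $e_U$ exactly when $r(U)=1$. Take $U=C_p\times C_p\times D_{2p}$ with $p$ odd. Here $n=2$, $F=1$, $n_1=2$, $n_{\mathrm{sgn}}=1$, and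
$$A_U(z)=p^2\,(pz-1)(z-1)^2 .$$
The zero at $1$ is double and $v_pC_{e_U}(\mathbb Z_p)=0$. Other permutation lattices of $U$ do not help: for $K<U$ we have $\mathbb Z_p[U/K]=\mathrm{Ind}_K^U\mathbb Z_p$ and $\mathrm{Res}_Ke_U=0$, so $v_pC_{e_U}(\mathbb Z_p[U/K])=0$ by Lemma 1(a). Thus $e_U$ is non-zero modulo $\mathrm{BR}_p(U)$ but pairs to $0$ with every permutation lattice.

## A sublattice of index $p$: from $A_U'(1)$ to $A_U(0)$

The trouble with $\mathbb Z_p$ is that it reads $A_U$ at $z=1$, where $A_U$ has a zero for every non-cyclic $U$, possibly a multiple one. But no factor in Lemma 5 vanishes at $z=0$. Setting $z=0$ keeps exactly the subgroups $K$ of order prime to $p$. So we want a lattice that distinguishes the $K$ with $p\nmid|K|$ from the others. Lemma 3 offers this: look for $M\subset N$ with $v_p[N^K:M^K]$ equal to $1$ if $p\nmid|K|$ and $0$ otherwise. The mod $p$ augmentation on the group ring has this property.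

**Lemma 6.** If $U$ is non-cyclic and $p$-hypo-elementary, then $v_pC_{e_U}(M_U)=\kappa(U)\neq0$.

*Proof.* By (7) we may compute $v_pC_{e_{\bar U}}(M_U)$ over $\bar U$.

**Step 1: the group ring contributes $0$.** Take on $N_U=\mathbb Z_p[\bar U]$ the pairing with orthonormal basis $\bar U$. For $H\le\bar U$ a basis of $N_U^H$ is given by the sums over the $H$-orbits on $\bar U$. All orbits have $|H|$ elements, so these sums are pairwise orthogonal of norm $|H|$. Hence $\det(\frac1{|H|}\langle\,,\rangle|_{N_U^H})=1$ for all $H$, and $v_pC_{e_{\bar U}}(N_U)=0$.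

**Step 2: the indices see whether $p$ divides $|H|$.** The augmentation $N_U^H\to\mathbb F_p$ sends each orbit sum to $|H|$ mod $p$, and its kernel is $M_U^H$. So $[N_U^H:M_U^H]$ is $p$ if $p\nmid|H|$, and $1$ otherwise.

**Step 3: evaluate.** By Lemma 3, (6) for $\bar U$, and Lemma 5, with $|\bar U|=n|V|$,
$$v_pC_{e_{\bar U}}(M_U)=\frac2{|\bar U|}\sum_{\substack{K\le\bar U\\ p\nmid|K|}}|K|\,\mu(K,\bar U)=\frac{2}{n|V|}A_U(0)=\frac{2\varphi(n)}{n\,p^{n_1}}\prod_\lambda\prod_{i<n_\lambda}(-q_\lambda^{\,i})=\kappa(U).$$
No factor is zero. $\square$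

Examples. For $C_p\times C_p$, $\kappa=\frac2{p^2}\cdot p=\frac2p$; directly, in $\theta=p\,e_G$ only the term $G/1$ has order prime to $p$, so $v_pC_\theta(M_U)=2$. For $S_3$ and $p=3$, $\kappa=-1$; directly, (1) gives $2(1-2)=-2$ for $\theta=2e_{S_3}$. For $A_4$ and $p=2$, $\kappa=\frac{2\cdot2}{3}\cdot(-1)=-\frac43$; directly, $e_{A_4}=\frac13(G/1-3\,G/C_3-G/V_4+3\,G/G)$, where $V_4$ is the normal subgroup of order $4$, and this gives $\frac23(1-3)=-\frac43$.

It is essential to use $\bar U$ and not $U$. Let $M'=\ker(\mathbb Z_p[U]\to\mathbb F_p)$. By Lemma 4, $e_U=\mathrm{Inf}\,e_{\bar U}$ is a combination of sets $U/K$ with $K\ge F$. If $F\neq1$, all these $K$ have order divisible by $p$. Steps 1 and 2, applied to $U$ in place of $\bar U$, then give $v_pC_{e_U}(M')=0$. This happens, for instance, for $U=C_4\times C_2$ and $p=2$.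

## Proof of Theorem A and of the Corollary

**Step 1: the left kernel is trivial.** Let $\theta\in\mathrm{BR}_0(G)\setminus\mathrm{BR}_p(G)$, and choose $U$ and $m\ne0$ as in the reduction to $e_U$. By (5) and Lemma 6,
$$v_pC_\theta(\mathrm{Ind}_U^GM_U)=m\cdot v_pC_{e_U}(M_U)=m\,\kappa(U)\neq0 .$$
So no non-zero class of $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)$ lies in the left kernel.

**Step 2: the matrix is triangular.** Part (1) is already proved. For part (2), by Lemma 1(a) the entry at $(U',U)$ is $v_pC_{\mathrm{Res}_Ue_{U'}^G}(M_U)$. The element $\mathrm{Res}_Ue_{U'}^G$ has mark $1$ at the subgroups of $U$ that are $G$-conjugate to $U'$, and $0$ elsewhere. So it is $0$ unless $U'$ is $G$-conjugate to a subgroup of $U$. In particular it is $0$ if $|U'|>|U|$, and also if $|U'|=|U|$ and $U'\neq U$, because distinct representatives are not conjugate. If $U'=U$ it equals $e_U$. So the matrix is triangular when the subgroups are ordered by size, with diagonal entries $\kappa(U)\neq0$ by Lemma 6.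

**Step 3: perfectness.** The matrix is square and invertible, and the $e_{U'}^G$ give a basis of $\mathrm{BR}_0(G)/\mathrm{BR}_p(G)$. So the classes of the $\mathrm{Ind}_U^GM_U$ are linearly independent, and the pairing with their span is perfect. This proves Theorem A. $\blacksquare$

**Step 4: the Corollary.** If $\theta\in\mathrm{Br}_p(G)$, it pairs to zero with every $M$ by Fact 2, in particular with the $\mathrm{Ind}_U^GM_U$. Conversely, if $\theta\in\mathrm{Br}_0(G)$ pairs to zero with these finitely many lattices, then $\theta\in\mathrm{BR}_p(G)$ by perfectness, so $\theta\in\mathrm{Br}_p(G)$ by (4). $\blacksquare$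

## What permutation lattices detect: proof of Theorem B

**Step 1: the trivial lattice on each subgroup.** For non-cyclic $L\le G$ put $c_L=v_pC_{e_L}(\mathbb Z_p)$. If $L$ is not $p$-hypo-elementary, the marks of $e_L$ at $p$-hypo-elementary subgroups of $L$ all vanish. So $e_L\in\mathrm{BR}_p(L)$ and $c_L=0$ by Fact 2. If $L$ is $p$-hypo-elementary and non-cyclic, then $c_L=-A_L'(1)/|\bar L|$ by (8). By (9), $A_L$ has a zero of order exactly $r(L)\ge1$ at $1$. So in this case $c_L=0$ if and only if $r(L)\ge2$.

**Step 2: express idempotents by induction.** This lets us reduce a general permutation lattice to the numbers $c_L$. For $L\le K\le G$, the mark of $\mathrm{Ind}_L^Ke_L$ at $H\le K$ is $\sum m_{g^{-1}Hg}(e_L)$ over the cosets $gL\in K/L$ with $g^{-1}Hg\le L$, that is, the number of $gL$ with $g^{-1}Hg=L$. This is $|N_K(L)|/|L|$ if $H$ is $K$-conjugate to $L$, and $0$ otherwise. Hence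
$$e_L^K=\frac{|L|}{|N_K(L)|}\,\mathrm{Ind}_L^Ke_L .$$

**Step 3: a formula for all permutation lattices.** Every permutation lattice is a direct sum of lattices $\mathbb Z_p[G/K]=\mathrm{Ind}_K^G\mathbb Z_p$. For $\theta\in\mathrm{BR}_0(G)$, Lemma 1(a) gives $v_pC_\theta(\mathbb Z_p[G/K])=v_pC_{\mathrm{Res}_K\theta}(\mathbb Z_p)$. Moreover $\mathrm{Res}_K\theta=\sum_Lm_L(\theta)\,e_L^K$, with $L$ running over the non-cyclic subgroups of $K$ up to $K$-conjugacy. By Step 2 and Lemma 1(b),
$$v_pC_\theta(\mathbb Z_p[G/K])=\sum_L\frac{|L|}{|N_K(L)|}\,m_L(\theta)\,c_L .\tag{10}$$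

**Step 4: the kernel.** We claim that (10) vanishes for all $K\le G$ if and only if $m_L(\theta)\,c_L=0$ for all non-cyclic $L\le G$. "If" is clear. For "only if" use induction on $|K|$: for $K$ non-cyclic, the term $L=K$ in (10) is $m_K(\theta)c_K$, and all other terms vanish by induction. By Step 1 the condition says that $m_L(\theta)=0$ for every non-cyclic $p$-hypo-elementary $L$ with $r(L)=1$. By Theorem A(1), $\theta\equiv\sum_Um_U(\theta)\,e_U^G$ modulo $\mathrm{BR}_p(G)$, the sum being over representatives of the non-cyclic $p$-hypo-elementary subgroups. Those $U$ have $r(U)\ge1$, and $r(U)\ge2$ already forces $U$ to be non-cyclic. So the kernel has as basis the classes of the $e_U^G$ with $U$ $p$-hypo-elementary and $r(U)\ge2$, one for each conjugacy class. This proves Theorem B.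

**Step 5: the two examples.** If the Sylow $p$-subgroups of $G$ are cyclic, then $\dim_{\mathbb F_p}V\le1$ for every $p$-hypo-elementary $U\le G$. So at most one $n_\lambda$ is non-zero, and it is at most $1$; hence $r(U)\le1$ and the kernel is $0$. For $G=C_p\times C_p\times D_{2p}$ with $p$ odd, $G$ itself is $p$-hypo-elementary with $n=2$, $n_1=2$, $n_{\mathrm{sgn}}=1$, so $r(G)=2$, and $e_G$ pairs to $0$ with every permutation lattice. With $M=\ker(\mathbb Z_p[G]\to\mathbb F_p)$, which is $M_G$ because $F=1$, it pairs to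
$$\kappa(G)=\frac{2\cdot1}{2\,p^2}\cdot p\cdot(-1)=-\frac1p\neq0 .\qquad\blacksquare$$
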